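\title{Avoiding-equivalent binary tree patterns\\ need not be enumerating-equivalent}


\begin{abstract}
Two binary tree patterns are avoiding-equivalent if, for every size, as many binary trees avoid the one as avoid the other. They are enumerating-equivalent if, for every size and every $c$, as many trees contain exactly $c$ copies of the one as contain exactly $c$ copies of the other. A conjecture in Rowland's paper on pattern avoidance in binary trees says that the first property implies the second. We disprove it with two explicit patterns that have $32$ internal vertices each. More generally, for every $M\ge 1$ we construct arbitrarily many patterns such that, for any two of them, the numbers of trees with exactly $c$ copies agree for all $c<M$ and all sizes but differ at $c=M$ for some size. The construction turns the comparison of two patterns into a question about cardinalities of sumsets of integers.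
\end{abstract}

\section{The question and the answer}

\subsection{Patterns and copies}

All trees here are full binary trees: a \emph{binary tree} is either a single vertex (a leaf) or an ordered pair $(T_l,T_r)$ of binary trees, that is, a root with left subtree $T_l$ and right subtree $T_r$. A \emph{pattern} is a binary tree $t$ whose leaves are regarded as blanks, written $L$. The pattern $L$ matches every tree; a pattern $(t_l,t_r)$ matches $T$ if and only if $T=(T_l,T_r)$ is not a single vertex, $t_l$ matches $T_l$, and $t_r$ matches $T_r$. A \emph{copy} of $t$ in $T$ is a vertex $v$ of $T$ such that $t$ matches the subtree of $T$ rooted at $v$. Copies may overlap. The tree $T$ \emph{avoids} $t$ if it contains no copy of $t$.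

Counting trees by size and by number of copies leads to
\[
\mathrm{En}_t(x,y)=\sum_{T}x^{\#\text{vertices of }T}\,y^{\#\text{copies of }t\text{ in }T},
\qquad
\mathrm{Av}_t(x)=\sum_{T\text{ avoids }t}x^{\#\text{vertices of }T}=\mathrm{En}_t(x,0).
\]
Patterns $s,t$ are \emph{avoiding-equivalent} if $\mathrm{Av}_s=\mathrm{Av}_t$ and \emph{enumerating-equivalent} if $\mathrm{En}_s=\mathrm{En}_t$. Putting $y=0$ shows that the second property implies the first. Rowland's paper \cite{Rowland} contains the converse as a conjecture:
\begin{quote}
\emph{If $s$ and $t$ are avoiding-equivalent, then they are also enumerating-equivalent.}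
\end{quote}

The evident coincidences do not decide the matter. Reflecting trees left to right shows that a pattern and its mirror image are equivalent in both senses; this covers, for instance, the two patterns $((L,L),L)$ and $(L,(L,L))$ with two internal vertices. There is also a reason to believe the conjecture. Write $y=1+u$. Expanding a power of $1+u$ over subsets gives
\begin{equation}\label{eq:marking}
\mathrm{En}_t(x,1+u)=\sum_{T}x^{\#\text{vertices of }T}\sum_{S}u^{|S|},
\end{equation}
where $S$ runs over all sets of copies of $t$ in $T$; we say that the copies in $S$ are \emph{marked}. Thus $\mathrm{En}_t$ counts all configurations of marked copies, and $\mathrm{Av}_t$, the case $u=-1$, is an alternating sum over the same configurations. As it involves overlaps of any number of copies, in trees of all sizes, one may guess that it remembers enough to recover everything.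

The weak point of this guess is cancellation. Suppose that the presence of two copies of $t$ in a certain relative position forces a third one between them. Then every configuration in which the two outer copies are marked comes in two versions, with and without the middle mark. If there are $n$ marks without the middle one, the two versions together have weight $u^n+u^{n+1}=u^n(1+u)$, which vanishes at $u=-1$. So one can try to change the pattern in a way that affects only such configurations. Then $\mathrm{Av}_t$ does not notice the change, while $\mathrm{En}_t$ should. This is what we do.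

\subsection{Results}

For $c_1,c_2\in\{0,1\}$ let $C_{c_1c_2}=(\lambda_1,(\lambda_2,L))$, where $\lambda_j=(L,L)$ if $c_j=1$ and $\lambda_j=L$ if $c_j=0$. Given patterns $R_1,\dots,R_7$, put $P_7=(L,R_7)$ and $P_i=(P_{i+1},R_i)$ for $1\le i\le 6$, and consider the pattern $(P_1,L)$. Let $s$ and $t$ be the patterns obtained in this way from
\begin{align*}
s&:\quad (R_1,\dots,R_7)=(C_{11},C_{11},C_{01},C_{00},\mathbf{C_{01}},C_{11},C_{11}),\\
t&:\quad (R_1,\dots,R_7)=(C_{11},C_{11},C_{01},C_{00},\mathbf{C_{10}},C_{11},C_{11}).
\end{align*}
Both patterns have $32$ internal vertices, hence $65$ vertices, and they differ only in $R_5$; see Figure~\ref{fig:patterns}.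

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.82cm,y=0.72cm]
\begin{scope}
\draw (0,0)--(7,0);
\foreach \i in {0,...,7} \fill (\i,0) circle (2pt);
\foreach \i in {1,...,7} {\draw (\i,0)--(\i,2); \fill (\i,1) circle (2pt); \fill (\i,2) circle (2pt); \node at (\i,-0.5) {\small $R_{\i}$};}
\foreach \i in {1,2,6,7} {\draw (\i,1)--(\i+0.45,1); \fill (\i+0.45,1) circle (2pt);}
\foreach \i in {1,2,3,5,6,7} {\draw (\i,2)--(\i+0.45,2); \fill (\i+0.45,2) circle (2pt);}
\node at (3.7,-1.3) {$s$};
\end{scope}
\begin{scope}[shift={(9,0)}]
\draw (0,0)--(7,0);
\foreach \i in {0,...,7} \fill (\i,0) circle (2pt);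
\foreach \i in {1,...,7} {\draw (\i,0)--(\i,2); \fill (\i,1) circle (2pt); \fill (\i,2) circle (2pt); \node at (\i,-0.5) {\small $R_{\i}$};}
\foreach \i in {1,2,5,6,7} {\draw (\i,1)--(\i+0.45,1); \fill (\i+0.45,1) circle (2pt);}
\foreach \i in {1,2,3,6,7} {\draw (\i,2)--(\i+0.45,2); \fill (\i+0.45,2) circle (2pt);}
\node at (3.7,-1.3) {$t$};
\end{scope}
\end{tikzpicture}
\caption{The internal vertices of the patterns $s$ and $t$, with the root at the far left of the bottom line. An edge to a left child is drawn horizontally to the right, an edge to a right child vertically upward. The bottom line is the left spine; the column above its $i$-th vertex after the root is the right subtree $R_i$. The two patterns differ only in $R_5$.}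
\label{fig:patterns}
\end{figure}

\begin{theorem}\label{thm:A}
$\mathrm{Av}_s=\mathrm{Av}_t$, but
\[
\mathrm{En}_s(x,y)-\mathrm{En}_t(x,y)=y(y-1)^2x^{91}+(\text{higher powers of }x).
\]
Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:B}
For all $M,\kappa\ge1$ there are $\kappa+1$ patterns, all of the same size, such that for any two of them, suitably ordered as $s,t$, every coefficient of $\mathrm{En}_s-\mathrm{En}_t$ (as a power series in $x$) is divisible by $y^M(y-1)^2$ in $\mathbb Z[y]$, and the first nonzero coefficient equals $y^M(y-1)^2$. Consequently: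
\begin{enumerate}
\item[\textup{(i)}] for all sizes and all $c<M$, the number of trees with exactly $c$ copies of $s$ equals the number of trees with exactly $c$ copies of $t$, whereas for $c=M$ these numbers differ for at least one size;
\item[\textup{(ii)}] for $y_0\in\mathbb C$, $\mathrm{En}_s(x,y_0)=\mathrm{En}_t(x,y_0)$ if and only if $y_0\in\{0,1\}$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $M=\kappa=1$ of the construction behind Theorem~\ref{thm:B}. Section~\ref{sec:master} introduces a family of patterns for which the generating function is governed by cardinalities of sumsets of integers. Section~\ref{sec:small} shows the cancellation by hand in the smallest case, that of the patterns $s$ and $t$ above. Section~\ref{sec:tracks} treats the sumsets in general, and Section~\ref{sec:proofs} proves both theorems.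

\section{Spine patterns and their functional equation}\label{sec:master}

In this section $t$ denotes a general pattern, which we specialize step by step.

\subsection{Trees as sets}

We identify a binary tree, or a pattern, with the set of its internal vertices, written as words in $0$ (left) and $1$ (right). This is a finite prefix-closed subset of $\{0,1\}^*$, and every such subset occurs. The one-vertex tree and the pattern $L$ become $\emptyset$, and a pattern $p$ matches $T$ if and only if $p\subseteq T$. The union of two patterns is a pattern, and $T$ is matched by both if and only if it is matched by their union. If $p\ne\emptyset$, then $p=(p_l,p_r)$; for nonempty $p,p'$ we have $p\cup p'=(p_l\cup p'_l,\,p_r\cup p'_r)$. A tree $T$ with $|T|=n$ internal vertices has $2n+1$ vertices. Let $\bullet_1=(L,L)$, that is, the set consisting of the empty word.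

Fix a nonempty pattern $t$ and let $\mathrm{cp}(T)$ be the number of copies of $t$ in $T$. For any pattern $p$ put
\[
W_p=\sum_{T\supseteq p}z^{|T|}(1+u)^{\mathrm{cp}(T)}\in\mathbb Z[u][[z]],\qquad F=W_\emptyset .
\]
We call $W_p$ the \emph{weight} of $p$. Then
\begin{equation}\label{eq:EnF}
\mathrm{En}_t(x,y)=x\,F(x^2)\big|_{u=y-1}.
\end{equation}

\begin{lemma}\label{lem:recursion}
For a pattern $p=(p_l,p_r)\ne\emptyset$,
\[
W_p=z\bigl(W_{p_l}W_{p_r}+u\,W_{p_l\cup t_l}W_{p_r\cup t_r}\bigr).
\]
\end{lemma}

\begin{proof}
The trees $T\supseteq p$ are the pairs $(T_l,T_r)$ with $T_l\supseteq p_l$ and $T_r\supseteq p_r$. We have $|T|=1+|T_l|+|T_r|$ and $\mathrm{cp}(T)=\mathrm{cp}(T_l)+\mathrm{cp}(T_r)+\chi$, where $\chi=1$ if $t_l\subseteq T_l$ and $t_r\subseteq T_r$ (the root is a copy), and $\chi=0$ otherwise. Now use $(1+u)^\chi=1+u\chi$.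
\end{proof}

\subsection{The patterns}

We want patterns whose overlaps can be computed. If all copies that interact lie along a left spine, then an overlap of several copies imposes on each right subtree hanging off the spine a union of prescribed patterns. We choose the prescribed patterns so that such a union remains of the same kind and its weight depends only on how many vertices it has of each type.

A \emph{right comb of length $k$} is a pattern that consists of the $k$ vertices $1^{j-1}$ for $1\le j\le k$, which we call its \emph{first}, \dots, \emph{$k$-th vertex}, and of the left children $1^{j-1}0$ for some of these $j$.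

\begin{definition}\label{def:spine}
Let $d,k\ge1$, $I=\{1,\dots,d\}$, and let $A_1,\dots,A_k\subseteq I$; we call these sets \emph{tracks}. The \emph{spine pattern} $\tau(A_1,\dots,A_k)$ consists of the vertices
\[
0^i\ (0\le i\le d),\qquad 0^i1^j\ (1\le i\le d,\ 1\le j\le k),\qquad 0^i1^j0\ (1\le j\le k,\ i\in A_j).
\]
\end{definition}

So $\tau(A_1,\dots,A_k)$ has a left spine of $d+1$ vertices. The right subtree $R_i$ at $0^i$ is, for $1\le i\le d$, a right comb of length $k$ whose $j$-th vertex has an internal left child if and only if $i\in A_j$; and $R_0=\emptyset$. The number of internal vertices is $d+1+dk+\sum_j|A_j|\ge3$. In Figure~\ref{fig:patterns}, the lower row of short horizontal edges shows the first track and the upper row the second.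

For the rest of this section $t=\tau(A_1,\dots,A_k)$. Note that $t_r=\emptyset$ and $t_l\neq\emptyset$. Note also that $F$ has constant term $1$, so that $1/F$ is a power series in $z$.

\begin{lemma}\label{lem:comb}
Let $q=1-1/F$. A right comb of length $k$, exactly $c$ of whose $k$ vertices have an internal left child, has weight
\[
W=F\,q^{\,k-c}(q-z)^c .
\]
\end{lemma}

\begin{proof}
Put $q'=z(F+uW_{t_l})$. Lemma~\ref{lem:recursion} with $p=\bullet_1$ and $t_r=\emptyset$ gives $W_{\bullet_1}=z(F^2+uW_{t_l}F)=Fq'$. On the other hand $W_{\bullet_1}=F-1$, because $\emptyset$ is the only tree that does not contain $\bullet_1$. Hence $q'=1-1/F=q$.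

For any pattern $Q$, Lemma~\ref{lem:recursion} and $t_r=\emptyset$ give
\[
W_{(\emptyset,Q)}=z(F+uW_{t_l})W_Q=q\,W_Q .
\]
Since $t_l\ne\emptyset$, we have $\bullet_1\cup t_l=t_l$, and therefore
\[
W_{(\bullet_1,Q)}=z(W_{\bullet_1}+uW_{t_l})W_Q=z(F-1+uW_{t_l})W_Q=(q-z)W_Q .
\]
Removing the $k$ vertices of the comb one by one from the root, each with its left child if it has one, leads to $W_\emptyset=F$, with a factor $q$ or $q-z$ at each step.
\end{proof}

This is why the root of $t$ has an empty right subtree: with $t_r\neq\emptyset$ the second product in Lemma~\ref{lem:recursion} would contain $W_{Q\cup t_r}$, and $W_Q$ would not split off. What we gain is that the \emph{positions} of the $c$ left children are irrelevant.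

\subsection{The master equation}

For sets of integers write $A+S=\{a+\sigma:a\in A,\ \sigma\in S\}$. For finite $S\subset\mathbb Z$ let
\[
f(S)=\sum_{j=1}^k|A_j+S| ,
\]
and for $N\ge0$ let
\begin{equation}\label{eq:E}
E_N(u;a,b)=\sum_{S\subseteq\{0,\dots,N-1\}}u^{|S|}\,a^{k|I+S|-f(S)}\,b^{f(S)}\in\mathbb Z[u,a,b].
\end{equation}
The exponents are nonnegative because $A_j\subseteq I$; and $E_0=1$. For a quotient ring $R$ of $\mathbb Z[u]$ and $G\in1+zR[[z]]$ put
\begin{equation}\label{eq:Phi}
\Phi(G)=\sum_{\ell\ge0}z^\ell G^\ell\,E_{\max(\ell-d,0)}\bigl(u;\,1-1/G,\,1-1/G-z\bigr)\in1+zR[[z]].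
\end{equation}

\begin{proposition}\label{prop:master}
We have $F=\Phi(F)$.
\end{proposition}

\begin{proof}
A tree $T$ corresponds to a number $\ell\ge0$, the number of internal vertices $0^i$ ($0\le i<\ell$) on its left spine, together with arbitrary trees $T_0,\dots,T_{\ell-1}$, the right subtrees at these vertices. The copies of $t$ in $T$ are the copies in the trees $T_i$ and the copies at spine vertices $0^\sigma$. The vertex $0^\sigma$ is a copy if and only if $\sigma+d\le\ell-1$ and $R_i\subseteq T_{\sigma+i}$ for $0\le i\le d$.

Expand $(1+u)^{\#\text{spine copies}}$ as $\sum_Su^{|S|}$ over sets $S$ of positions $\sigma$ of spine copies, and exchange the summations, so that the outer sum is over all $S\subseteq\{0,\dots,\ell-d-1\}$ (only $S=\emptyset$ if $\ell\le d$). All elements of $S$ are positions of copies if and only if $T_i\supseteq Q_i(S)$ for $0\le i<\ell$, where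
\[
Q_i(S)=\bigcup_{\sigma\in S,\ 0\le i-\sigma\le d}R_{i-\sigma}.
\]
Hence
\[
F=\sum_{\ell\ge0}z^\ell\sum_{S\subseteq\{0,\dots,\ell-d-1\}}u^{|S|}\prod_{i=0}^{\ell-1}W_{Q_i(S)} .
\]
If $i\notin I+S$, then $Q_i(S)$ is empty (recall $R_0=\emptyset$) and has weight $F$. If $i\in I+S$, then $Q_i(S)$ is a union of right combs of length $k$, at least one of them being present. So it is a right comb of length $k$, and its $j$-th vertex has an internal left child if and only if $i-\sigma\in A_j$ for some $\sigma\in S$, that is, $i\in A_j+S$. As $I+S\subseteq\{0,\dots,\ell-1\}$, the lengths of these combs add up to $k|I+S|$, and the numbers of their left children add up to $\sum_j|A_j+S|=f(S)$. By Lemma~\ref{lem:comb}, with $q=1-1/F$,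
\[
\prod_{i=0}^{\ell-1}W_{Q_i(S)}=F^\ell q^{k|I+S|-f(S)}(q-z)^{f(S)} .\qedhere
\]
\end{proof}

Thus, for given $d$ and $k$, all that the equation sees of the tracks is the numbers $f(S)$. The next lemma says how differences between two such equations pass to the solutions. For a nonzero power series in $z$, its \emph{order} is the exponent of its first nonzero term.

\begin{lemma}\label{lem:compare}
Let $F$ and $F'$ be the series $W_\emptyset$ of two spine patterns with the same $d$ and $k$, and let $E_N,\Phi$ and $E'_N,\Phi'$ be the corresponding polynomials and maps.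
\begin{enumerate}
\item[\textup{(i)}] Let $P\in\mathbb Z[u]$. If $E_N\equiv E'_N\pmod P$ in $\mathbb Z[u,a,b]$ for all $N$, then all coefficients of $F-F'$ are divisible by $P$.
\item[\textup{(ii)}] If $\Phi(F)-\Phi'(F)=c\,z^e+O(z^{e+1})$ with $0\ne c\in\mathbb Z[u]$, then $F-F'=c\,z^e+O(z^{e+1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R$ be a quotient ring of $\mathbb Z[u]$. We first show a contraction property: if $G,H\in1+zR[[z]]$ and $G\equiv H\pmod{z^n}$ with $n\ge1$, then $\Phi'(G)\equiv\Phi'(H)\pmod{z^{n+1}}$. Indeed, the term $\ell=0$ in $\Phi'(G)$ is the constant $1$, and every other term is $z^\ell$, with $\ell\ge1$, times a polynomial over $R$ in $G$, $1-1/G$ and $z$.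

(i) Take $R=\mathbb Z[u]/(P)$. Over $R$ the maps $\Phi$ and $\Phi'$ coincide, so by Proposition~\ref{prop:master} the images of $F$ and $F'$ are both fixed points of $\Phi'$ in $1+zR[[z]]$. They agree modulo $z$, hence modulo $z^n$ for every $n$ by the contraction property, so they are equal.

(ii) Take $R=\mathbb Z[u]$ and let $\Delta=F-F'$. By Proposition~\ref{prop:master},
\[
\Delta=\bigl[\Phi(F)-\Phi'(F)\bigr]+\bigl[\Phi'(F)-\Phi'(F')\bigr].
\]
If $\Delta=0$, the second bracket vanishes and the first does not, a contradiction. So $\Delta$ has an order $n\ge1$, the second bracket is $O(z^{n+1})$, and $\Delta$ and the first bracket have the same leading term.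
\end{proof}

Finally we record the orders of the terms that occur in such equations. Since $t$ has at least three internal vertices, $F=1+z+2z^2+O(z^3)$. Hence $1/F=1-z-z^2+O(z^3)$, and $q=1-1/F$ satisfies
\[
q=z+z^2+O(z^3),\qquad q-z=z^2+O(z^3).
\]
So for all integers $\ell\ge0$ and $h\ge f\ge0$,
\begin{equation}\label{eq:order}
z^\ell F^\ell q^{h-f}(q-z)^{f}=z^{\ell+h+f}\bigl(1+O(z)\bigr).
\end{equation}
For $h=k|I+S|$ and $f=f(S)$ with $S\subseteq\{0,\dots,\ell-d-1\}$, the exponent on the right has a plain meaning: it is the number of internal vertices of the smallest tree whose left spine has $\ell$ internal vertices and which has copies of $t$ at all $0^\sigma$, $\sigma\in S$.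

\section{The smallest case by hand}\label{sec:small}

From here on $s$ and $t$ are again the two patterns of Theorem~\ref{thm:A}. Let $d=7$, $k=2$, $I=\{1,\dots,7\}$ and
\[
\alpha=I\setminus\{3,4,5\},\quad\beta=I\setminus\{4\},\quad\gamma=I\setminus\{3,4\},\quad\delta=I\setminus\{4,5\}.
\]
Comparing with Figure~\ref{fig:patterns}, or with the definition of the $R_i$, we see that $s=\tau(\alpha,\beta)$ and $t=\tau(\gamma,\delta)$. Write $f_s$, $f_t$ and $E_N^s$, $E_N^t$ for their data. The sumset sizes for nonempty $S\subseteq\{0,1,2\}$, up to translation, are as follows.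
\begin{itemize}
\item $|S|=1$: $f_s=4+6=10$ and $f_t=5+5=10$; $|I+S|=7$.
\item $S=\{0,1\}$: here $|I+S|=8$. We have $\alpha+S=\{1,2,3,6,7,8\}$ and $\beta+S=\{1,\dots,8\}$, so $f_s=6+8=14$. We have $\gamma+S=\{1,\dots,8\}\setminus\{4\}$ and $\delta+S=\{1,\dots,8\}\setminus\{5\}$, so $f_t=7+7=14$.
\item $S=\{0,2\}$: here $|I+S|=9$. We have $\alpha+S=\{1,\dots,9\}\setminus\{5\}$ and $\beta+S=\{1,\dots,9\}$, so $f_s=8+9=17$. But $\gamma+S=\delta+S=\{1,\dots,9\}$, so $f_t=18$.
\item $S=\{0,1,2\}$: all sumsets are the same as for $\{0,2\}$.
\end{itemize}
By \eqref{eq:E}, $E_1^s=E_1^t$, $E_2^s=E_2^t$, and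
\begin{align*}
E_3^s&=1+3u\,a^4b^{10}+2u^2\,a^2b^{14}+(u^2+u^3)\,a\,b^{17},\\
E_3^t&=1+3u\,a^4b^{10}+2u^2\,a^2b^{14}+(u^2+u^3)\,b^{18}.
\end{align*}
Here is the cancellation described in the introduction. The sets $\{0,2\}$ and $\{0,1,2\}$ have the same sumsets because copies at $0^0$ and $0^2$ force a copy at $0^1$: every element $a$ of a track, or of $I$, has a neighbor $a+1$ or $a-1$ in the same set, and $a+1=(a+1)+0=(a-1)+2$. So
\[
E_3^s-E_3^t=u^2(1+u)\,(a\,b^{17}-b^{18}),
\]
which is not zero but vanishes at $u=-1$.

This also shows how $\alpha,\beta$ and $\gamma,\delta$ were chosen. With one mark, or two adjacent marks, the holes left by the gaps of $\alpha$ and $\beta$ are as numerous as those left by the gaps of $\gamma$ and $\delta$. Three consecutive marks fill every gap except the longest one, $\{3,4,5\}$, which leaves one hole. To conclude we must control all sets $S$. We do this for a family that includes the present case. There the longest gap has length $g$ instead of $3$, and two copies at spine vertices at distance $g-1$ force the $g-2$ copies between them. The choice to mark or not to mark each of these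 gives a factor $(1+u)^{g-2}=y^{g-2}$.

\section{Sumsets of the tracks}\label{sec:tracks}

Let $g\ge3$ and $r=g-1$. Intervals are intervals of integers. Put $d=3g-2$, $I=[1,d]$, $\Gamma=[g,2g-1]$, and
\begin{align*}
\alpha&=I\setminus\Gamma, & \beta&=I\setminus[g+1,2g-2],\\
\gamma&=I\setminus[g,2g-2], & \delta&=I\setminus[g+1,2g-1].
\end{align*}
We call the removed intervals the \emph{gaps} of $\alpha,\beta,\gamma,\delta$. The gap of $\alpha$ is $\Gamma$ and has $g$ elements; the gaps of $\gamma$ and $\delta$ arise from $\Gamma$ by deleting its last, respectively first, element; and the gap of $\beta$ is their intersection. On either side of $\Gamma$ there are exactly $r$ elements of $I$. For $g=3$ these are the tracks of Section~\ref{sec:small}.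

\begin{definition}
A finite set $K\subset\mathbb Z$ is \emph{closed} if any two consecutive elements of $K$ differ by $1$ or by more than $r$. For finite $S\subset\mathbb Z$ let $\mathrm{cl}(S)$ consist of $S$ and of all integers between consecutive elements of $S$ that differ by at most $r$. A \emph{block} of $K$ is a maximal nonempty interval contained in $K$. For closed $K$ let $b_g(K)$ be the number of blocks with exactly $g$ elements.
\end{definition}

The set $\mathrm{cl}(S)$ is closed: two consecutive elements of it either differ by $1$ or are consecutive in $S$ with a difference larger than $r$. Distinct blocks of a closed set are separated by at least $r$ missing integers. The closure describes the forced copies: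

\begin{lemma}\label{lem:closure}
$A+S=A+\mathrm{cl}(S)$ for every $A\in\{\alpha,\beta,\gamma,\delta,I\}$ and every finite $S\subset\mathbb Z$.
\end{lemma}

\begin{proof}
Each of these sets $A$ is a union of intervals with at least $r=g-1$ elements. Indeed, $I$ is an interval with $3g-2$ elements, and each of the four tracks is the union of $[1,g-1]$ or $[1,g]$ with $[2g,3g-2]$ or $[2g-1,3g-2]$.

Let $v\in\mathrm{cl}(S)\setminus S$. Then $\sigma<v<\sigma'$ for consecutive elements $\sigma,\sigma'$ of $S$ with $\sigma'-\sigma\le r$. Let $[m,n]\subseteq A$ be one of the intervals, so $n-m+1\ge r$. We have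
\[
[m,n]+\{\sigma,\sigma'\}=[m+\sigma,n+\sigma]\cup[m+\sigma',n+\sigma']=[m+\sigma,n+\sigma'],
\]
because $m+\sigma'\le m+\sigma+r\le n+\sigma+1$. This interval contains $[m,n]+v$. Hence $A+\{v\}\subseteq A+S$, and so $A+\mathrm{cl}(S)\subseteq A+S$. The other inclusion is clear.
\end{proof}

The length of the intervals matters: already for $r=2$ and $A=\{1\}$ the sets $A+\{0,2\}=\{1,3\}$ and $A+\{0,1,2\}=\{1,2,3\}$ differ.

By Lemma~\ref{lem:closure} we may group the sets $S$ in \eqref{eq:E} by their closure. The total weight of a group is given next.

\begin{lemma}\label{lem:weight}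
Let $K$ be closed and $\omega_K(u)=\sum_{S:\,\mathrm{cl}(S)=K}u^{|S|}$. Then $\omega_K$ is a product of one polynomial in $\mathbb Z[u]$ for each block of $K$, and the factor of a block with $g$ elements is $u^2(1+u)^{g-2}$. In particular, if $b_g(K)\ge1$, then $u^2(1+u)^{g-2}$ divides $\omega_K(u)$.
\end{lemma}

\begin{proof}
We claim that $\mathrm{cl}(S)=K$ if and only if $S\subseteq K$, $S$ contains both endpoints of each block of $K$, and consecutive elements of $S$ within one block differ by at most $r$. If these conditions hold, then passing from $S$ to $\mathrm{cl}(S)$ fills every block and adds nothing between two blocks, since the last element of a block and the first element of the next block differ by more than $r$. Conversely, let $\mathrm{cl}(S)=K$. An element $v\in K\setminus S$ was filled in between two elements of $S$, so $v-1,v+1\in K$ and $v$ is not an endpoint of a block. If two consecutive elements of $S$ in one block differed by more than $r$, the integers between them, of which there is at least one, would lie in $K$ but not in $\mathrm{cl}(S)$, a contradiction.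

The conditions concern the blocks separately, so $\omega_K$ is a product over blocks. In a block with $g=r+1$ elements the endpoints differ by $r$. So the last condition is automatic, the endpoints are prescribed, and each of the $g-2$ interior elements may be chosen or not.
\end{proof}

It remains to compare the sumset sizes for closed sets. The idea is to sort the holes that the gaps leave in $I+K$ by the part of the gap that $K$ sees.

\begin{lemma}\label{lem:count}
For closed $K$,
\[
|\alpha+K|+|\beta+K|=|\gamma+K|+|\delta+K|-b_g(K).
\]
\end{lemma}

\begin{proof}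
Let $A=I\setminus J$ be one of the four tracks, with gap $J\subseteq\Gamma$. For $v\in\mathbb Z$ put $v-K=\{v-\sigma:\sigma\in K\}$ and $X_v=(v-K)\cap I$. Then $v\in I+K$ means that $X_v\ne\emptyset$, and $v\in A+K$ means that $X_v\not\subseteq J$. So $v\in(I+K)\setminus(A+K)$ if and only if $\emptyset\neq X_v\subseteq J$.

In that case $X_v$ is an interval. Indeed, it lies in $\Gamma\subseteq I$, so it equals $(v-K)\cap\Gamma$. As $\Gamma$ is an interval, consecutive elements of $X_v$ are consecutive in $v-K$. They differ by at most $g-1=r$, and $v-K$ is closed, so they differ by $1$. (For $K=\{0,2\}$, which is not closed when $g=3$, we would have $X_5=\{3,5\}$.)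

With $N_X=\#\{v:X_v=X\}$ we obtain
\begin{equation}\label{eq:holes}
|A+K|=|I+K|-\sum_{X\subseteq J}N_X,
\end{equation}
where $X$ runs over the nonempty intervals contained in $J$. For a nonempty interval $X\subseteq\Gamma$ let $c_\gamma,c_\delta\in\{0,1\}$ indicate whether $X$ is contained in the gap of $\gamma$, respectively of $\delta$. As the gap of $\beta$ is the intersection of these two, $X$ is contained in it if and only if $c_\gamma c_\delta=1$. Adding \eqref{eq:holes} for $\alpha$ and $\beta$ and subtracting it for $\gamma$ and $\delta$, we find
\[
|\alpha+K|+|\beta+K|-|\gamma+K|-|\delta+K|=-\sum_{X\subseteq\Gamma}(1+c_\gamma c_\delta-c_\gamma-c_\delta)N_X ,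
\]
where $X$ runs over the nonempty intervals contained in $\Gamma$. The coefficient is $(1-c_\gamma)(1-c_\delta)$. It equals $1$ if $X$ contains both endpoints of $\Gamma$ and $0$ otherwise. Since $X$ is an interval, it contains both endpoints only if $X=\Gamma$. So the right-hand side is $-N_\Gamma$.

Finally, $X_v=\Gamma$ means that $K$ contains $[v-2g+1,v-g]$, which has $g$ elements, and misses the $r$ integers in $[v-g+1,v-1]$ and the $r$ integers in $[v-3g+2,v-2g]$ on either side of it. For closed $K$ this says exactly that $[v-2g+1,v-g]$ is a block. Hence $N_\Gamma=b_g(K)$.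
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Given $M,\kappa\ge1$, let $g=M+2\ge3$ and take the tracks of Section~\ref{sec:tracks}. Let $k=2\kappa$. For $0\le m\le\kappa$ let $t_m$ be the pattern $\tau(A_1,\dots,A_k)$ whose tracks are $m$ copies of the pair $\alpha,\beta$ followed by $\kappa-m$ copies of the pair $\gamma,\delta$. Since $|\alpha|+|\beta|=2d-2g+2=|\gamma|+|\delta|$, all $t_m$ have the same size. Write $f_m$, $E^{(m)}_N$, $\Phi_m$ and $F_m$ for the objects of Section~\ref{sec:master} that belong to $t_m$. By Lemma~\ref{lem:closure}, grouping the sets $S$ in \eqref{eq:E} by their closure gives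
\begin{equation}\label{eq:Eclosed}
E^{(m)}_N(u;a,b)=\sum_{\substack{K\subseteq\{0,\dots,N-1\}\\ K\text{ closed}}}\omega_K(u)\,a^{k|I+K|-f_m(K)}\,b^{f_m(K)},
\end{equation}
because $S\subseteq\{0,\dots,N-1\}$ if and only if $\mathrm{cl}(S)\subseteq\{0,\dots,N-1\}$. By Lemma~\ref{lem:count},
\begin{equation}\label{eq:fm}
f_m(K)=f_0(K)-m\,b_g(K)\qquad\text{for closed }K.
\end{equation}

\emph{Divisibility.} By \eqref{eq:fm}, only the terms of \eqref{eq:Eclosed} with $b_g(K)\ge1$ depend on $m$. By Lemma~\ref{lem:weight} these terms are divisible by $u^2(1+u)^{g-2}=u^2(1+u)^M$. So Lemma~\ref{lem:compare}(i) with $P=u^2(1+u)^M$ shows that all coefficients of $F_m-F_{m'}$ are divisible by $u^2(1+u)^M$, for all $m,m'$.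

\emph{Leading term.} Let $m>m'$, $F=F_m$ and $q=1-1/F$. By \eqref{eq:Phi}, \eqref{eq:Eclosed} and \eqref{eq:fm}, $\Phi_m(F)-\Phi_{m'}(F)$ equals
\begin{equation}\label{eq:difference}
\sum_{\ell}z^\ell F^\ell\sum_{K}\omega_K(u)\Bigl[q^{k|I+K|-f_m(K)}(q-z)^{f_m(K)}-q^{k|I+K|-f_{m'}(K)}(q-z)^{f_{m'}(K)}\Bigr],
\end{equation}
where $K$ runs over the closed subsets of $\{0,\dots,\ell-d-1\}$ with $b_g(K)\ge1$. By \eqref{eq:order}, the two parts of the term $(\ell,K)$ have orders at least
\[
\ell+k|I+K|+f_m(K)\qquad\text{and}\qquad\ell+k|I+K|+f_{m'}(K),
\]
respectively.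

Let $K_0=\{0,\dots,g-1\}$. Then $|I+K_0|=d+g-1$. If $A$ is one of the four tracks, with gap $[h_1,h_2]$, then
\[
A+K_0=[1,h_1+g-2]\cup[h_2+1,d+g-1].
\]
So $A+K_0$ is all of $I+K_0$ if the gap has fewer than $g$ elements, as for $\beta,\gamma,\delta$, and it misses exactly one integer of $I+K_0$ if the gap has $g$ elements, as for $\alpha$. Hence $f_m(K_0)=k(d+g-1)-m$. As $\omega_{K_0}=u^2(1+u)^M$, the first part of the term $(\ell,K)=(d+g,K_0)$ is, by \eqref{eq:order},
\[
u^2(1+u)^Mz^e+O(z^{e+1}),\qquad e=d+g+2k(d+g-1)-m=4g-2+4\kappa(4g-3)-m .
\]

All other parts in \eqref{eq:difference} have order greater than $e$. To see this, let $(\ell,K)$ be any term. Since $K$ contains a block with $g$ elements, it contains a translate of $K_0$, so $|I+K|\ge|I+K_0|$ and $f_m(K)\ge f_m(K_0)$. By \eqref{eq:fm},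
\[
f_{m'}(K)=f_m(K)+(m-m')\,b_g(K)>f_m(K_0).
\]
Moreover $\ell-d\ge g$, with equality only if $K=K_0$. So the second part of every term has order greater than $e$, and the first part has order greater than $e$ unless $(\ell,K)=(d+g,K_0)$. Therefore
\[
\Phi_m(F_m)-\Phi_{m'}(F_m)=u^2(1+u)^Mz^e+O(z^{e+1}),
\]
and Lemma~\ref{lem:compare}(ii) gives
\[
F_m-F_{m'}=u^2(1+u)^Mz^e+O(z^{e+1}).
\]

\emph{Translation.} By \eqref{eq:EnF}, where $u=y-1$ and $z=x^2$, every coefficient of $\mathrm{En}_{t_m}-\mathrm{En}_{t_{m'}}$ is divisible by $y^M(y-1)^2$. The first nonzero coefficient, at $x^{2e+1}$, equals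
\[
y^M(y-1)^2=y^M-2y^{M+1}+y^{M+2}.
\]
This proves the main assertion, with the order $s=t_m$, $t=t_{m'}$ for $m>m'$; in particular $t_0,\dots,t_\kappa$ are $\kappa+1$ distinct patterns. For (i), divisibility by $y^M$ means that the numbers of trees with exactly $c$ copies agree for all sizes when $c<M$; for $c=M$ and $2e+1$ vertices they differ by $1$. For (ii), if $y_0\in\{0,1\}$ then all coefficients of the difference vanish at $y_0$, and otherwise the first nonzero coefficient takes the value $y_0^M(y_0-1)^2\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]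
Take $M=\kappa=1$ in the preceding proof. Then $g=3$, $d=7$, $k=2$, the tracks are those of Section~\ref{sec:small}, and $t_1=\tau(\alpha,\beta)=s$, $t_0=\tau(\gamma,\delta)=t$. For $m=1$, $m'=0$ the exponent is $e=10+36-1=45$. So the first nonzero coefficient of $\mathrm{En}_s-\mathrm{En}_t$ is $y(y-1)^2$, at $x^{91}$. All coefficients are divisible by $y$, and $y=0$ gives $\mathrm{Av}_s=\mathrm{Av}_t$.
\end{proof}

\begin{remark}
The exponent $45$ can be read off from Section~\ref{sec:small}. The union of the copies of $s$ at $0^0,0^1,0^2$ has $10$ spine vertices, right combs of total length $2\cdot9$, and $17$ left children on these combs, hence $45$ internal vertices; for $t$ the corresponding number is $46$. Since $y(y-1)^2=y-2y^2+y^3$, among the trees with $91$ vertices there is one more tree with exactly one copy of $s$ than with exactly one copy of $t$, two fewer with exactly two copies, and one more with exactly three.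
\end{remark}

\begin{thebibliography}{9}
\bibitem{Rowland} Eric S. Rowland, \emph{Pattern avoidance in binary trees}, arXiv:0809.0488 (2008).
\end{thebibliography}

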